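
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\numberwithin{equation}{section}

\title{Tensor factorizations of group algebras of finite $p$-groups}


\begin{abstract}
Let $k$ be a field of characteristic $p$ and $G$ a finite $p$-group. We prove that every factorization $kG\cong B\otimes_k C$ as a tensor product of $k$-algebras comes from a direct decomposition $G=G_1\times G_2$ with $B\cong kG_1$ and $C\cong kG_2$. In particular the group algebra of a directly indecomposable $p$-group has no nontrivial tensor factorization, which answers a question posed by Garc\'ia-Lucas, del R\'io and Sakurai. Consequences are unique factorization and cancellation for these algebras, and a version over local rings.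
\end{abstract}

\section{Introduction}

Let $p$ be a prime, $k$ a field of characteristic $p$ and $G$ a finite $p$-group. If $G=G_1\times G_2$, then multiplication gives an isomorphism $kG_1\otimes_k kG_2\cong kG$. Is every way of writing $kG$ as a tensor product of algebras of this kind?

A \emph{tensor factorization} of $kG$ is an isomorphism of $k$-algebras $kG\cong B\otimes_k C$. It is \emph{nontrivial} if $\dim B>1$ and $\dim C>1$. A group is \emph{directly indecomposable} if it is not the direct product of two nontrivial subgroups. The following question is posed in \cite{GRS}: \emph{can $kG$ have a nontrivial tensor factorization when $G$ is directly indecomposable?}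

For a cyclic group of order $p^n$ with $n\ge1$ the answer is easily seen to be no. Here $kG\cong k[x]/(x^{p^n})$ has augmentation ideal $J$ with $J/J^2$ one-dimensional. In a factorization this space is the direct sum of the corresponding spaces for the two factors (Lemma~\ref{lem:tensor}), and a factor for which it vanishes is $k$. For abelian $G$ in general, a theorem of Carlson and Kov\'acs says that each factorization $kG\cong\bigotimes A_i$ comes from a direct decomposition $G=\prod G_i$ with $A_i\cong kG_i$. One might guess the same for all $p$-groups, but there are reasons for caution. The factors $B$ and $C$ need not be spanned by group elements, and may contain no element of $G$ except $1$ (Example~\ref{ex:klein}). So there are no obvious subgroups to take. Moreover the statement can fail if the characteristic is different from $p$, or if $G$ is not a $p$-group (Section~\ref{sec:hyp}).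

The guess is correct. All algebras are associative and unital, homomorphisms are unital, $\otimes$ means $\otimes_k$ unless indicated otherwise, and $\varepsilon:kH\to k$ denotes the augmentation, the linear map with $\varepsilon(h)=1$ for $h\in H$.

\begin{theorem}\label{thm:main}
Let $k$ be a field of characteristic $p$, $G$ a finite $p$-group, and $\theta:kG\to B\otimes C$ an isomorphism of $k$-algebras. Let $\varepsilon_B:B\to k$ and $\varepsilon_C:C\to k$ be the restrictions of $\varepsilon\theta^{-1}$ to $B\otimes 1$ and $1\otimes C$, and put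
\[
e_B=\mathrm{id}\otimes\varepsilon_C:B\otimes C\to B,\qquad e_C=\varepsilon_B\otimes\mathrm{id}:B\otimes C\to C .
\]
Then there are subgroups $G_1,G_2$ with $G=G_1\times G_2$ such that $e_B\theta$ restricts to an isomorphism $kG_1\to B$ and $e_C\theta$ restricts to an isomorphism $kG_2\to C$.
\end{theorem}

If $G$ is directly indecomposable, then $G_1=1$ or $G_2=1$, so $\dim B=1$ or $\dim C=1$. Hence the answer to the question is no, for every prime $p$ and every field $k$ of characteristic $p$.

Call an algebra \emph{tensor indecomposable} if it has dimension greater than $1$ and no nontrivial tensor factorization.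

\begin{corollary}\label{cor:unique}
Let $k$ have characteristic $p$ and let $G,H,K$ be finite $p$-groups.
\begin{enumerate}
\item If $kG\cong A_1\otimes\dots\otimes A_n$, then $G=G_1\times\dots\times G_n$ with $A_i\cong kG_i$ for all $i$.
\item For $G\ne1$, the algebra $kG$ is tensor indecomposable if and only if $G$ is directly indecomposable.
\item The factorization of $kG$ into tensor indecomposable algebras is unique up to order and isomorphism of the factors. The factors are the $kG_i$, where the $G_i$ are the nontrivial indecomposable direct factors in a decomposition of $G$. (For $G=1$ there are no factors.)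
\item Let $G=\prod_{i=1}^mG_i$ and $H=\prod_{j=1}^nH_j$ with nontrivial directly indecomposable factors. Then $kG\cong kH$ if and only if $m=n$ and, after renumbering, $kG_i\cong kH_i$ for all $i$. Hence $k[G\times K]\cong k[H\times K]$ implies $kG\cong kH$, and, for direct powers, $k[G^r]\cong k[H^r]$ with $r\ge1$ implies $kG\cong kH$.
\end{enumerate}
\end{corollary}

\begin{corollary}\label{cor:local}
Let $R$ be a commutative local ring whose residue field has characteristic $p$, and let $G$ be a finite $p$-group. If $RG\cong B\otimes_RC$ as $R$-algebras, then $G=G_1\times G_2$ with $B\cong RG_1$ and $C\cong RG_2$.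
\end{corollary}

\paragraph{Outline of the proof.} Put $b_g=e_B\theta(g)$ and $c_g=e_C\theta(g)$. After a harmless change of $\theta$ we may assume that $\theta(g)=b_g\otimes c_g$ (Section~\ref{sec:normal}), and we view $B$ and $C$ as commuting subalgebras of $kG$. Then $G$ acts on each of them by conjugation, with kernels $K_B$ and $K_C$. To see what to expect, suppose that $G=H\times L$, $B=kH$ and $C=kL$. Then
\[
K_C=H\times Z(L),\qquad K_B=Z(H)\times L,\qquad K_BK_C=G,\qquad K_B\cap K_C=Z(G).
\]
The proof has three parts.
\begin{itemize}
\item \emph{$G=K_BK_C$ is a central product} (Section~\ref{sec:central}). This is obtained by counting orbits on permutation bases of $B$ and $C$, where the stabilizers turn out to be centralizers of elements of $G$.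
\item \emph{The overlap $Z(G)$ is controlled by two commutative algebras $D$ and $E$} (Section~\ref{sec:three}). They are quotients of $Z(B)$ and $Z(C)$ by ideals of traces, and they play the roles of $kZ(H)$ and $kZ(L)$: we find $kK_B\cong D\otimes C$, $kK_C\cong B\otimes E$ and $kZ(G)\cong D\otimes E$.
\item \emph{The overlap is split} (Sections~\ref{sec:chars} and~\ref{sec:decomp}). The isomorphisms provide homomorphisms from $K_B$ and $K_C$ to the additive group of $k$. We replace them by homomorphisms to $\mathbb F_p$, lift these to cyclic $p$-groups, and take common kernels.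
\end{itemize}
The Carlson--Kov\'acs theorem is not used; it is reproved.

\section{Two factorizations by hand}\label{sec:examples}

In both examples the group visibly decomposes. The point is to see how a decomposition can be recovered from $B$ and $C$, and what is in the way. The first concerns the field, the second noncommutativity. Here $\theta$ is the identification $kG=B\otimes C$. To find $b_g$, write $g$ in terms of $B$ and $C$ and apply $\varepsilon_C$ to the elements of $C$; similarly for $c_g$.

\begin{example}\label{ex:klein}
Let $p=2$, let $k$ contain $\omega$ with $\omega^2+\omega+1=0$, and let $G=\langle u\rangle\times\langle v\rangle\cong C_2\times C_2$. With $X=u-1$ and $Y=v-1$ we have $kG=k[X,Y]/(X^2,Y^2)$. Put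
\[
x=X+\omega Y,\qquad y=X+\omega^2Y .
\]
Then $x^2=y^2=0$ and $xy=XY$, so $1,x,y,xy$ is a basis and $kG=B\otimes C$ with $B=k[x]$ and $C=k[y]$. An element $\alpha+\beta x=(\alpha+\beta+\beta\omega)+\beta u+\beta\omega v$ of $B$ lies in $G$ only if it equals $1$. So $B\cap G=1$, and likewise $C\cap G=1$.

Since $X=\omega^2x+\omega y$ and $Y=x+y$, we find
\[
b_u=1+\omega^2x,\quad b_v=1+x,\qquad c_u=1+\omega y,\quad c_v=1+y .
\]
Note that $b_uc_u=u+xy\ne u$ and $b_vc_v=v+xy\neq v$. The assignment $g\mapsto b_gc_g$ is therefore not the identity, but it agrees with it modulo the square of the augmentation ideal. This is why it still extends to an isomorphism (Proposition~\ref{prop:normal}).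

Let $\delta$ be the linear form on $kx$ with $\delta(x)=1$, and $\eta$ the one on $ky$ with $\eta(y)=1$. They give homomorphisms $G\to(k,+)$,
\[
\hat\delta(g)=\delta(b_g-1),\quad \hat\eta(g)=\eta(c_g-1):\qquad \hat\delta(u)=\omega^2,\ \hat\delta(v)=1,\quad \hat\eta(u)=\omega,\ \hat\eta(v)=1 .
\]
If $B$ were $kG_1$ and $C$ were $kG_2$, then $G_2$ would be the kernel of $\hat\delta$. Here, however, $\hat\delta$ is injective. The remedy is to use $\mathbb F_2$-valued combinations:
\[
\chi=\hat\delta+\hat\eta:\ u\mapsto1,\ v\mapsto0,\qquad \psi=\omega\hat\delta+\omega^2\hat\eta:\ u\mapsto0,\ v\mapsto1 .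
\]
They are linearly independent, $\chi$ has a nonzero $\hat\delta$-component, and $\psi$ has a nonzero $\hat\eta$-component. Put $G_2=\ker\chi=\langle v\rangle$ and $G_1=\ker\psi=\langle u\rangle$. Then $g\mapsto c_g$ induces an isomorphism $kG_2\to C$. This can be read off from $c_v=1+y$, but it also follows from the properties of $\chi$ alone, and this is the argument that generalizes: a multiple $t\hat\eta$ that vanishes on $G_2=\ker\chi$ is a multiple of $\chi$, and the $\hat\delta$-component of $\chi$ is nonzero, so $t\hat\eta=0$. Hence $\hat\eta(v)\ne0$ and $c_v\ne1$. Similarly $kG_1\cong B$. The three conditions on $\chi,\psi$ used here are those of Proposition~\ref{prop:choice}.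
\end{example}

\begin{example}\label{ex:dihedral}
Let $k=\mathbb F_2$, $H=\langle a,b\mid a^4=b^2=1,\ bab^{-1}=a^{-1}\rangle$, $z=a^2$ and $G=H\times\langle v\rangle$ with $v$ of order $2$. The class sum $s=a+a^{-1}$ is central in $kH$, and $s^2=a^2+a^{-2}=0$. So $y=(v-1)+s$ is central in $kG$ with $y^2=0$. Since $v=1+y+s$, the subalgebras $B=kH$ and $C=k[y]$ generate $kG$, and $kG=B\otimes C$ by dimension. Here
\[
b_h=h,\quad c_h=1\quad(h\in H),\qquad b_v=1+s,\quad c_v=1+y .
\]
So $b_v$ is central in $B$, but it is not a group element. The kernel of the conjugation action on $B$ is $K_B=\langle z,v\rangle$, and $K_C=G$. The center of $B$ is $Z(B)=k\langle z\rangle\oplus T_B$, where $T_B$ is spanned by the sums of the noncentral classes $\{a,a^{-1}\}$, $\{b,bz\}$, $\{ab,abz\}$. It is an ideal of $Z(B)$ (Lemma~\ref{lem:trace}). In $D=Z(B)/T_B\cong k\langle z\rangle$ the unwanted term $s$ of $b_v$ disappears, and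
\[
kK_B\to D\otimes C,\qquad z\mapsto \bar z\otimes1,\quad v\mapsto1\otimes(1+y)
\]
is an isomorphism. The form $\delta$ on $J_D=k(\bar z-1)$ with $\delta(\bar z-1)=1$ gives $\hat\delta:K_B\to\mathbb F_2$, $z\mapsto1$, $v\mapsto0$, with kernel $G_2=\langle v\rangle$. The form $\eta$ on $ky$ with $\eta(y)=1$ gives $\hat\eta:K_C=G\to\mathbb F_2$ with kernel $G_1=H$.
\end{example}

\section{Augmented local algebras}\label{sec:local}

From here to the end of Section~\ref{sec:decomp}, $k$ is a field of characteristic $p$. We call a finite-dimensional algebra $S$ \emph{augmented local} if there is an algebra homomorphism $\varepsilon_S:S\to k$ with nilpotent kernel $J_S$. Then $\varepsilon_S$ is unique, because a homomorphism to $k$ kills nilpotent elements. Let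
\[
S^\vee=(J_S/J_S^2)^*,
\]
regarded as the space of linear forms on $J_S$ that vanish on $J_S^2$. If $S^\vee=0$, then $J_S=J_S^2$, and nilpotence gives $S=k$. For a finite $p$-group $H$ the augmentation ideal of $kH$ is nilpotent, since $\operatorname{char}k=p$. So $kH$ is augmented local, and $J_{kH}$ is spanned by the elements $h-1$. We write $\operatorname{Hom}(H,k)$ for the space of homomorphisms from $H$ to $(k,+)$, and call its elements \emph{characters} of $H$.

\begin{lemma}\label{lem:gen}
Let $S$ be augmented local. If $S'\subseteq S$ is a subalgebra with $J_S\subseteq S'+J_S^2$, then $S'=S$.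
\end{lemma}

\begin{proof}
Let $U=S'\cap J_S$. If $a\in J_S$ is written as $a=s+j$ with $s\in S'$ and $j\in J_S^2$, then $s=a-j\in U$. So $J_S=U+J_S^2$, and multiplying out gives $J_S^n=U^n+J_S^{n+1}$ for $n\ge1$, where $U^n\subseteq S'$ is the span of the $n$-fold products. Since $J_S^N=0$ for some $N$, downward induction on $n$ gives $J_S^n\subseteq S'$ for all $n\ge1$. Hence $S=k+J_S\subseteq S'$.
\end{proof}

\begin{lemma}\label{lem:tensor}
Let $S,T$ be augmented local, $e_S=\mathrm{id}\otimes\varepsilon_T:S\otimes T\to S$ and $e_T=\varepsilon_S\otimes\mathrm{id}:S\otimes T\to T$. Then $S\otimes T$ is augmented local with $\mathfrak J=J_{S\otimes T}=J_S\otimes T+S\otimes J_T$. Every $a\in\mathfrak J$ satisfies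
\begin{equation}\label{eq:cong}
a\equiv e_S(a)\otimes1+1\otimes e_T(a)\pmod{\mathfrak J^2}.
\end{equation}
The map $S^\vee\oplus T^\vee\to(S\otimes T)^\vee$, $(\lambda,\mu)\mapsto\lambda e_S+\mu e_T$, is bijective.
\end{lemma}

\begin{proof}
$\mathfrak J$ is the kernel of $\varepsilon_S\otimes\varepsilon_T$ and a sum of two nilpotent ideals, hence nilpotent. We have $\mathfrak J=(J_S\otimes1)\oplus(1\otimes J_T)\oplus(J_S\otimes J_T)$. If $a=s\otimes1+1\otimes t+w$ in this decomposition, then $e_S(a)=s$ and $e_T(a)=t$, while $w\in J_S\otimes J_T=(J_S\otimes1)(1\otimes J_T)\subseteq\mathfrak J^2$. This gives \eqref{eq:cong}. The surjection $(e_S,e_T):\mathfrak J\to J_S/J_S^2\oplus J_T/J_T^2$ kills $\mathfrak J^2$, because $e_S$ and $e_T$ are algebra homomorphisms with $e_S(\mathfrak J)=J_S$ and $e_T(\mathfrak J)=J_T$. Its kernel $J_S^2\otimes1+1\otimes J_T^2+J_S\otimes J_T$ lies in $\mathfrak J^2$. So the kernel equals $\mathfrak J^2$. Dualizing gives the last statement.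
\end{proof}

The next lemma translates $S^\vee$ into group theory.

\begin{lemma}\label{lem:hom}
Let $H$ be a finite $p$-group.
\begin{enumerate}
\item[(a)] The map $(kH)^\vee\to\operatorname{Hom}(H,k)$, $\lambda\mapsto(h\mapsto\lambda(h-1))$, is bijective. Its inverse sends $\chi$ to the restriction to $J_{kH}$ of the linear extension of $\chi$ to $kH$. In particular this linear extension vanishes on $J_{kH}^2$.
\item[(b)] Let $S,T$ be augmented local, and let $s:H\to1+J_S$ and $t:H\to1+J_T$ be group homomorphisms such that $h\mapsto s_h\otimes t_h$ extends to an algebra isomorphism $kH\to S\otimes T$. Then the map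
\[
S^\vee\oplus T^\vee\to\operatorname{Hom}(H,k),\qquad(\lambda,\mu)\mapsto\bigl(h\mapsto\lambda(s_h-1)+\mu(t_h-1)\bigr),
\]
is bijective.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) From $gh-1=(g-1)+(h-1)+(g-1)(h-1)$ we see that the map takes values in $\operatorname{Hom}(H,k)$. It is injective because the $h-1$ span $J_{kH}$. Conversely, the linear extension of $\chi\in\operatorname{Hom}(H,k)$ sends $(g-1)(h-1)$ to $\chi(gh)-\chi(g)-\chi(h)+\chi(1)=0$, and these elements span $J_{kH}^2$. Since $\chi(h-1)=\chi(h)$, this gives the inverse.

(b) The isomorphism $kH\to S\otimes T$ identifies $(kH)^\vee$ with $(S\otimes T)^\vee$. Combine (a) with Lemma~\ref{lem:tensor}, using $e_S(s_h\otimes t_h-1)=s_h-1$ and $e_T(s_h\otimes t_h-1)=t_h-1$.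
\end{proof}

\section{Permutation bases and traces}\label{sec:perm}

Let $P$ be a finite $p$-group acting linearly on a $k$-space $M$. For $Q\le P$ and $m\in M^Q$ the \emph{trace} is $\operatorname{Tr}_Q^P(m)=\sum_{g\in P/Q}gm\in M^P$. Put
\[
T_P(M)=\sum_{Q<P}\operatorname{Tr}_Q^P(M^Q),
\]
the sum over the proper subgroups of $P$. This space is defined without reference to a basis, and the proof will evaluate it on the same module with two different bases.

\begin{lemma}\label{lem:trace}
Suppose that $M$ has a finite basis $\Sigma$ permuted by $P$.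
\begin{enumerate}
\item[(a)] The orbit sums form a basis of $M^P$. So $\dim M^P$ is the number of orbits of $P$ on $\Sigma$.
\item[(b)] $T_P(M)$ is the span of the sums of the orbits of size greater than $1$. Hence $M^P=k\Sigma^P\oplus T_P(M)$, where $\Sigma^P$ is the set of fixed points and $k\Sigma^P$ is its span.
\item[(c)] If $M$ is an algebra on which $P$ acts by automorphisms, then $T_P(M)$ is an ideal of $M^P$. If moreover $M$ is augmented local, then $T_P(M)\subseteq J_M$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) An element of $M$ is fixed by $P$ if and only if its coefficients are constant on orbits.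

(b) The sum of the orbit of $\sigma$ is $\operatorname{Tr}_{P_\sigma}^P(\sigma)$, where $P_\sigma$ is the stabilizer. So sums of orbits of size greater than $1$ lie in $T_P(M)$. Conversely, let $Q<P$, $m\in M^Q$ and $\sigma\in\Sigma^P$. For each $g\in P$ the coefficient of $\sigma=g\sigma$ in $gm$ is the coefficient of $\sigma$ in $m$. So the coefficient of $\sigma$ in $\operatorname{Tr}_Q^P(m)$ is $|P:Q|$ times its coefficient in $m$, which is $0$ since $p$ divides $|P:Q|$. By (a), $\operatorname{Tr}_Q^P(m)$ is then a combination of sums of orbits of size greater than $1$.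

(c) For $a\in M^P$ and $m\in M^Q$ we have $am,ma\in M^Q$, $a\operatorname{Tr}_Q^P(m)=\operatorname{Tr}_Q^P(am)$ and $\operatorname{Tr}_Q^P(m)a=\operatorname{Tr}_Q^P(ma)$. If $M$ is augmented local, then by uniqueness $\varepsilon_M$ is $P$-invariant, so $\varepsilon_M(\operatorname{Tr}_Q^P(m))=|P:Q|\,\varepsilon_M(m)=0$ for $Q<P$.
\end{proof}

The application to keep in mind is $M=kG$ with $P\le G$ acting by conjugation and $\Sigma=G$. Then $\Sigma^P=C_G(P)$, and Lemma~\ref{lem:trace}(b),(c) says that
\begin{equation}\label{eq:brauer}
kC_G(P)\hookrightarrow(kG)^P\to(kG)^P/T_P(kG)\quad\text{is an isomorphism of algebras.}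
\end{equation}

\section{Normalization}\label{sec:normal}

Let $\theta:kG\to B\otimes C$ be as in Theorem~\ref{thm:main}. The algebras $B\cong B\otimes1$ and $C\cong1\otimes C$ are isomorphic to subalgebras of $kG$, so they are finite-dimensional and augmented local with augmentations $\varepsilon_B,\varepsilon_C$. For $g\in G$ put
\[
b_g=e_B\theta(g),\qquad c_g=e_C\theta(g).
\]
Since $e_B\theta$ and $e_C\theta$ are algebra homomorphisms and $\varepsilon\theta^{-1}=\varepsilon_B\otimes\varepsilon_C$, the maps $g\mapsto b_g$ and $g\mapsto c_g$ are group homomorphisms $G\to1+J_B$ and $G\to1+J_C$. In Example~\ref{ex:klein} we saw that $\theta(g)$ may differ from $b_g\otimes c_g$. The difference does no harm.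

\begin{proposition}\label{prop:normal}
The map $g\mapsto b_g\otimes c_g$ extends to an algebra isomorphism $\sigma:kG\to B\otimes C$.
\end{proposition}

\begin{proof}
The map is a homomorphism from $G$ to the units of $B\otimes C$, so it extends to an algebra homomorphism $\sigma$. Let $\mathfrak J=J_{B\otimes C}$. Both $\theta(g)-1$ and $\sigma(g)-1$ lie in $\mathfrak J$ and are mapped to $b_g-1$ by $e_B$ and to $c_g-1$ by $e_C$. By \eqref{eq:cong},
\[
\theta(g)-1\equiv(b_g-1)\otimes1+1\otimes(c_g-1)\equiv\sigma(g)-1\pmod{\mathfrak J^2}.
\]
The elements $\theta(g)-1$ span $\mathfrak J$, so $\mathfrak J\subseteq\sigma(kG)+\mathfrak J^2$. By Lemma~\ref{lem:gen} $\sigma$ is onto, hence bijective by dimension.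
\end{proof}

\emph{From now on, until the end of Section~\ref{sec:decomp}, we identify $A:=kG$ with $B\otimes C$ via $\sigma$, and regard $B$ and $C$ as commuting subalgebras of $A$.} Thus
\begin{equation}\label{eq:gbc}
g=b_gc_g\quad(g\in G),\qquad B=\operatorname{span}\{b_g:g\in G\},\qquad C=\operatorname{span}\{c_g:g\in G\},
\end{equation}
the last two because $e_B\theta$ and $e_C\theta$ are onto. We write $J=J_A$ and $Z=Z(G)$. The elements $b_g,c_g$ have not changed. So it suffices to find $G=G_1\times G_2$ such that $g\mapsto b_g$ induces $kG_1\cong B$ and $g\mapsto c_g$ induces $kG_2\cong C$. The setting is symmetric in $B$ and $C$.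

\section{A central product}\label{sec:central}

Let $G$ act on $A$ by conjugation. By \eqref{eq:gbc}, for $b\in B$ and $c\in C$,
\begin{equation}\label{eq:conj}
gbg^{-1}=b_gbb_g^{-1}\in B,\qquad gcg^{-1}=c_gcc_g^{-1}\in C .
\end{equation}
So $B$ and $C$ are $kG$-submodules of $A$. Since the $b_g$ span $B$ and the $c_g$ span $C$, we have $B^G=Z(B)$ and $C^G=Z(C)$. Let
\[
K_B=\{g\in G:b_g\in Z(B)\},\qquad K_C=\{g\in G:c_g\in Z(C)\}.
\]
By \eqref{eq:conj} these are the kernels of the actions of $G$ on $B$ and on $C$; in particular they are normal.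

\begin{lemma}\label{lem:easy}
$[K_B,K_C]=1$ and $K_B\cap K_C=Z$.
\end{lemma}

\begin{proof}
For $g\in K_B$ and $h\in K_C$ we have $gh=b_gb_hc_gc_h=b_hb_gc_hc_g=hg$. If $b_g$ and $c_g$ are central in $B$ and $C$, then $g=b_gc_g$ is central in $A=B\otimes C$. Conversely, if $g\in Z$, then $b_g$ commutes with all $b_h$ and $c_g$ with all $c_h$, because $g\mapsto b_g$ and $g\mapsto c_g$ are homomorphisms. Since the $b_h$ span $B$ and the $c_h$ span $C$, it follows that $g\in K_B\cap K_C$.
\end{proof}

It remains to show that $K_BK_C=G$. A priori both kernels could be as small as $Z$, so we need a source of elements in them. This source is the information about stabilizers in the next proposition.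

\begin{proposition}\label{prop:perm}
The algebra $B$ has a basis $X$ and the algebra $C$ has a basis $Y$, both permuted by $G$, such that all stabilizers are centralizers of elements: $G_x=C_G(h_x)$ and $G_y=C_G(h_y)$ for suitable $h_x,h_y\in G$ $(x\in X,\ y\in Y)$. Moreover, for all $G$-orbits $O\subseteq X$ and $O'\subseteq Y$,
\begin{equation}\label{eq:star}
O\times O'\ \text{is a single $G$-orbit.}
\end{equation}
\end{proposition}

\begin{proof}
We have $A=B\oplus\ker e_B$, and $\ker e_B$ is an ideal, hence $G$-stable. So $B$ is a direct summand of the $kG$-module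
\[
A\cong\bigoplus_hk[G/C_G(h)],
\]
where $h$ runs over representatives of the conjugacy classes. Each summand $k[G/C_G(h)]$ is indecomposable: its space of fixed points is one-dimensional, and every nonzero module of a $p$-group in characteristic $p$ has a nonzero fixed point. By the Krull--Schmidt theorem (uniqueness of decompositions into indecomposables, for modules of finite length), $B$ is isomorphic to a direct sum of modules of the form $k[G/C_G(h)]$. The cosets form a permuted basis, with stabilizers $gC_G(h)g^{-1}=C_G(ghg^{-1})$. The argument for $C$ is the same.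

The products $xy$ form a basis of $A=B\otimes C$, permuted by $G$ and isomorphic to $X\times Y$ as a $G$-set. We have $Z(B\otimes C)=Z(B)\otimes Z(C)$: writing an element as $\sum b_i\otimes c_i$ with $(c_i)$ a basis of $C$, we see that the centralizer of $B\otimes1$ is $Z(B)\otimes C$; similarly that of $1\otimes C$ is $B\otimes Z(C)$, and these meet in $Z(B)\otimes Z(C)$. Since $A^G=Z(A)$, Lemma~\ref{lem:trace}(a), applied to $A$, $B$ and $C$, gives
\[
|G\backslash(X\times Y)|=\dim Z(A)=\dim Z(B)\cdot\dim Z(C)=|G\backslash X|\cdot|G\backslash Y| .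
\]
Each of the $|G\backslash X|\cdot|G\backslash Y|$ sets $O\times O'$ is a nonempty union of orbits, so each is exactly one orbit.
\end{proof}

By \eqref{eq:star} each $G_x$ is transitive on every $G$-orbit of $Y$. So $G_x$ and $G$ have the same orbits on $Y$, and Lemma~\ref{lem:trace}(a) gives
\begin{equation}\label{eq:fix}
C^{G_x}=C^G=Z(C)\quad(x\in X),\qquad\text{and symmetrically}\quad B^{G_y}=Z(B)\quad(y\in Y).
\end{equation}

\begin{proposition}\label{prop:cent}
$C_G(K_C)=K_B$ and $C_G(K_B)=K_C$.
\end{proposition}

\begin{proof}
First, $h_x\in K_C$ for every $x\in X$. Indeed, $h_x$ commutes with every $q\in G_x=C_G(h_x)$, so $c_{h_x}$ commutes with $c_q$. By \eqref{eq:conj} this means $c_{h_x}\in C^{G_x}$, which is $Z(C)$ by \eqref{eq:fix}.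

The kernel of the action on $B$ is the intersection of the stabilizers of the elements of $X$, so
\[
K_B=\bigcap_{x\in X}G_x=\bigcap_{x\in X}C_G(h_x)\supseteq C_G(K_C)\supseteq K_B,
\]
where the first inclusion holds because all $h_x$ lie in $K_C$, and the last one is Lemma~\ref{lem:easy}. Hence $C_G(K_C)=K_B$. The second equality follows by symmetry.
\end{proof}

\begin{proposition}\label{prop:central}
$G=K_BK_C$.
\end{proposition}

\begin{proof}
Suppose not. Then the subgroup $K_BK_C$ lies in a maximal subgroup, which is normal of index $p$, so there is a nonzero homomorphism $\chi:G\to\mathbb F_p$ that is trivial on $K_BK_C$. Extend it linearly to $\chi:A\to k$. This extension vanishes on $J^2$ by Lemma~\ref{lem:hom}(a).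

We claim that $\chi(C)=0$. Since $K_C$ acts trivially on $C$, we have $C\subseteq A^{K_C}$. By Lemma~\ref{lem:trace}(a), applied to $P=K_C$ and the basis $G$, the space $A^{K_C}$ is spanned by $C_G(K_C)=K_B$ (Proposition~\ref{prop:cent}) and by the sums of the $K_C$-orbits in $G$ of size greater than $1$, hence divisible by $p$. Now $\chi$ kills $K_B$. It also kills these orbit sums, because it is constant on conjugacy classes and $p=0$ in $k$. So $\chi(C)=0$, and $\chi(B)=0$ by symmetry. By \eqref{eq:cong} we have $J=J_B+J_C+J^2$, hence $\chi(J)=0$ and $\chi(g)=\chi(g-1)=0$ for all $g\in G$, a contradiction.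
\end{proof}

\section{Fixed points modulo traces}\label{sec:three}

Now $G$ is the central product of $K_B$ and $K_C$ with overlap $Z$. Not every central product is direct, so we must bring the algebras back to show that the overlap can be divided. In the model case $G=H\times L$ one wants the group algebras of $Z(H)$ and $Z(L)$. Example~\ref{ex:dihedral} shows that $Z(B)$ is too large for this purpose, and that sums of nontrivial orbits should be factored out. Put
\[
T_B=T_G(B),\quad T_C=T_G(C),\qquad D=Z(B)/T_B,\quad E=Z(C)/T_C .
\]
By Lemma~\ref{lem:trace}(c), $T_B$ is an ideal of $B^G=Z(B)$ contained in $J_B$, and similarly for $T_C$. So $D$ and $E$ are commutative augmented local algebras. Bars denote images in $D$ and $E$.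

\begin{proposition}\label{prop:three}
The following maps are isomorphisms of algebras:
\begin{align*}
\alpha:kK_B&\to D\otimes C,& g&\mapsto\bar b_g\otimes c_g,\\
\beta:kK_C&\to B\otimes E,& g&\mapsto b_g\otimes\bar c_g,\\
\gamma:kZ&\to D\otimes E,& z&\mapsto\bar b_z\otimes\bar c_z.
\end{align*}
\end{proposition}

\begin{proof}
We apply \eqref{eq:brauer} with $P=K_C$, $K_B$, $G$. The left side is $kK_B$, $kK_C$, $kZ$ respectively; the first two cases are Proposition~\ref{prop:cent}. We compute the right side with the basis $X\times Y$ of $A=B\otimes C$, using Lemma~\ref{lem:trace}.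

\emph{$P=K_C$.} This group fixes $Y$ pointwise. Its orbits on $X$ are the $G$-orbits, because $G=K_CK_B$ and $K_B$ fixes $X$ pointwise. So the $P$-orbits on $X\times Y$ are the sets $O\times\{y\}$ with $O$ a $G$-orbit on $X$. Hence $A^P=Z(B)\otimes C$, $T_P(A)=T_B\otimes C$ and $A^P/T_P(A)=D\otimes C$. The element $g=b_gc_g\in K_B$ is mapped to $\bar b_g\otimes c_g$.

\emph{$P=K_B$.} Exchange the roles of $B$ and $C$: here $A^P=B\otimes Z(C)$, $T_P(A)=B\otimes T_C$ and $A^P/T_P(A)=B\otimes E$.

\emph{$P=G$.} By \eqref{eq:star} the orbits are the sets $O\times O'$, so the orbit sums are the products of orbit sums, and $|O\times O'|>1$ if and only if $|O|>1$ or $|O'|>1$. Hence $A^G=Z(B)\otimes Z(C)$, $T_G(A)=T_B\otimes Z(C)+Z(B)\otimes T_C$ and $A^G/T_G(A)=D\otimes E$.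
\end{proof}

By Lemma~\ref{lem:hom}(b) we may identify
\begin{equation}\label{eq:homs}
\operatorname{Hom}(K_B,k)=D^\vee\oplus C^\vee,\qquad\operatorname{Hom}(K_C,k)=B^\vee\oplus E^\vee,\qquad\operatorname{Hom}(Z,k)=D^\vee\oplus E^\vee .
\end{equation}
For $\delta\in D^\vee$ write $\hat\delta=(\delta,0)\in\operatorname{Hom}(K_B,k)$, and for $\eta\in E^\vee$ write $\hat\eta=(0,\eta)\in\operatorname{Hom}(K_C,k)$. Explicitly,
\[
\hat\delta(g)=\delta(\bar b_g-1)\quad(g\in K_B),\qquad\hat\eta(g)=\eta(\bar c_g-1)\quad(g\in K_C).
\]
From these formulas,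
\begin{equation}\label{eq:restr}
\hat\delta|_Z=(\delta,0),\qquad\hat\eta|_Z=(0,\eta)\qquad\text{in }\operatorname{Hom}(Z,k)=D^\vee\oplus E^\vee .
\end{equation}
So every element of $D^\vee$, viewed as a character of $Z$, extends to $K_B$, and every element of $E^\vee$ extends to $K_C$.

\section{Characters that lift}\label{sec:chars}

To split off parts of $Z$ we need homomorphisms from $K_B$ and $K_C$ to groups $\mathbb Z/p^m$, not just to $k$. This raises two problems: the values must be moved from $k$ to $\mathbb F_p$, and the resulting homomorphisms must be lifted from $\mathbb F_p=\mathbb Z/p$ to $\mathbb Z/p^m$ with $m$ as large as $Z$ requires. The second problem is governed by $p$-power maps, which make sense in groups and in commutative algebras alike.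

For a finite $p$-group $H$ and $n\ge0$ let
\[
H_{(n)}=\{h\in H:h^{p^n}\in H'\},
\]
the preimage of the subgroup $\Omega_n(H/H')$ of elements of order dividing $p^n$ in the abelian group $H/H'$. For $F\in\{k,\mathbb F_p\}$ let $\operatorname{Hom}_n(H,F)$ be the set of homomorphisms $H\to(F,+)$ that are trivial on $H_{(n)}$. For a commutative augmented local algebra $S$ let
\[
N_n(S)=\{a\in J_S:a^{p^n}=0\},\qquad S_n^\vee=\{\lambda\in S^\vee:\lambda(N_n(S))=0\}.
\]
Then $S^\vee=S_0^\vee\supseteq S_1^\vee\supseteq\cdots$, and $S_n^\vee=0$ for large $n$, since then $N_n(S)=J_S$.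

\begin{lemma}\label{lem:lift}
Let $H$ be a finite $p$-group and $n\ge0$.
\begin{enumerate}
\item[(a)] $\operatorname{Hom}_n(H,k)$ is spanned over $k$ by its additive subgroup $\operatorname{Hom}_n(H,\mathbb F_p)$.
\item[(b)] Every $\varphi\in\operatorname{Hom}_n(H,\mathbb F_p)$ is the reduction modulo $p$ of a homomorphism $H\to\mathbb Z/p^{n+1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Write the finitely many values of $\chi\in\operatorname{Hom}_n(H,k)$ in coordinates with respect to an $\mathbb F_p$-basis of $k$. The coordinate functions lie in $\operatorname{Hom}_n(H,\mathbb F_p)$, only finitely many are nonzero, and $\chi$ is a $k$-combination of them.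

(b) Let $H/H'=\bigoplus\langle u_i\rangle$ with $u_i$ of order $p^{a_i}$, and regard $\varphi$ as a homomorphism on $H/H'$. If $a_i\le n$, then $u_i\in\Omega_n(H/H')$ and $\varphi(u_i)=0$; send $u_i$ to $0$. If $a_i\ge n+1$, send $u_i$ to any lift of $\varphi(u_i)$ in $\mathbb Z/p^{n+1}$, which is possible because $p^{a_i}$ kills this group.
\end{proof}

\begin{lemma}\label{lem:count}
Let $V$ be a finite abelian $p$-group, $V\cong\bigoplus_i\mathbb Z/p^{a_i}$.
\begin{enumerate}
\item[(a)] Under the bijection of Lemma~\ref{lem:hom}(a), $(kV)_n^\vee$ corresponds to $\operatorname{Hom}_n(V,k)$, and its dimension is $\#\{i:a_i>n\}$.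
\item[(b)] If $kV\cong S\otimes T$ with $S,T$ commutative augmented local, then
\[
\log_p|V|=\sum_{n\ge0}(\dim S_n^\vee+\dim T_n^\vee).
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\Omega=\Omega_n(V)=V_{(n)}$. For $a=\sum a_vv\in kV$ we have, since $kV$ is commutative of characteristic $p$,
\[
a^{p^n}=\sum_{v\Omega\in V/\Omega}\Bigl(\sum_{w\in v\Omega}a_w\Bigr)^{p^n}v^{p^n},
\]
and the elements $v^{p^n}$ are distinct for distinct cosets. So $a^{p^n}=0$ if and only if all coset sums $\sum_{w\in v\Omega}a_w$ vanish, and $N_n(kV)$ is the span of the elements $v(\omega-1)$ with $v\in V$ and $\omega\in\Omega$. Modulo $J_{kV}^2$ we have $v(\omega-1)\equiv\omega-1$. Hence $\lambda\in(kV)^\vee$ vanishes on $N_n(kV)$ if and only if the corresponding homomorphism is trivial on $\Omega$. Finally $V/\Omega\cong\bigoplus_{a_i>n}\mathbb Z/p^{a_i-n}$, which gives the dimension.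

(b) First, $(S\otimes T)_n^\vee=S_n^\vee\oplus T_n^\vee$ under the bijection of Lemma~\ref{lem:tensor}. Let $\lambda\in S^\vee$ and $\mu\in T^\vee$. If $\lambda e_S+\mu e_T$ kills $N_n(S\otimes T)$, then it kills $N_n(S)\otimes1$ and $1\otimes N_n(T)$, so $\lambda\in S_n^\vee$ and $\mu\in T_n^\vee$. Conversely, if $a\in N_n(S\otimes T)$, then $e_S(a)\in N_n(S)$ and $e_T(a)\in N_n(T)$, so $\lambda e_S+\mu e_T$ kills $a$ whenever $\lambda\in S_n^\vee$ and $\mu\in T_n^\vee$. Hence $\dim S_n^\vee+\dim T_n^\vee=\dim(kV)_n^\vee$, and by (a) the sum over $n$ is $\sum_n\#\{i:a_i>n\}=\sum_ia_i=\log_p|V|$.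
\end{proof}

\begin{lemma}\label{lem:hat}
If $\delta\in D_n^\vee$, then $\hat\delta\in\operatorname{Hom}_n(K_B,k)$. If $\eta\in E_n^\vee$, then $\hat\eta\in\operatorname{Hom}_n(K_C,k)$.
\end{lemma}

\begin{proof}
Let $g\in K_B$ with $g^{p^n}\in K_B'$. The homomorphism $h\mapsto\bar b_h$ from $K_B$ to the commutative group $1+J_D$ kills $K_B'$, so $\bar b_g^{\,p^n}=1$ and $(\bar b_g-1)^{p^n}=0$. Thus $\bar b_g-1\in N_n(D)$ and $\hat\delta(g)=\delta(\bar b_g-1)=0$. The second statement follows by symmetry.
\end{proof}

\paragraph{A special case: cyclic center.} This case shows how the lemmas work together; it is not used later. Let $Z$ be cyclic of order $p^m$ with $m\ge1$. Then $G$ is directly indecomposable, so we must show that $B=k$ or $C=k$, and a single character suffices. Since $\operatorname{Hom}(Z,k)=D^\vee\oplus E^\vee$ is one-dimensional, we may assume by symmetry that $E^\vee=0$. Then $E=k$, and $\gamma$ is an isomorphism $kZ\cong D$. By Lemma~\ref{lem:count}(a) there is $0\ne\delta\in D_{m-1}^\vee$. By Lemma~\ref{lem:hat} and \eqref{eq:restr}, $\hat\delta$ lies in $\operatorname{Hom}_{m-1}(K_B,k)$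 and is nonzero on $Z$. By Lemma~\ref{lem:lift}(a) some $\chi\in\operatorname{Hom}_{m-1}(K_B,\mathbb F_p)$ is nonzero on $Z$, and by Lemma~\ref{lem:lift}(b) it lifts to $f_1:K_B\to\mathbb Z/p^m$. Since $\chi|_Z\ne0$, the restriction $f_1|_Z$ is onto, hence an isomorphism. The group $\ker f_1$ is normalized by $K_B$ and centralized by $K_C$, so it is normal in $G=K_BK_C$. It meets $Z$ trivially, so it is $1$, and $K_B=Z$. Comparing dimensions in $\alpha$ gives $|Z|=\dim D\cdot\dim C=|Z|\cdot\dim C$, so $C=k$.

\paragraph{The general choice.} In general several characters have to be chosen together. Choose a basis $\delta_1,\dots,\delta_r$ of $D^\vee$ adapted to the flag $D_0^\vee\supseteq D_1^\vee\supseteq\cdots$: start with a basis of the last nonzero term and extend it successively to bases of the larger terms. Let $m_i\ge1$ be the number of $n\ge0$ with $\delta_i\in D_n^\vee$. Then $\{\delta_i:m_i>n\}$ is a basis of $D_n^\vee$ for every $n$, $\delta_i\in D_{m_i-1}^\vee$, and $\sum_im_i=\sum_n\dim D_n^\vee$. Choose similarly $\eta_1,\dots,\eta_s$ and $l_j\ge1$ for $E$. (We allow $r=0$ or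 $s=0$.) Lemma~\ref{lem:count}(b) and the isomorphism $\gamma$ give
\begin{equation}\label{eq:order}
\sum_{i=1}^rm_i+\sum_{j=1}^sl_j=\log_p|Z| .
\end{equation}

\begin{proposition}\label{prop:choice}
There are $\chi_i\in\operatorname{Hom}_{m_i-1}(K_B,\mathbb F_p)$ for $1\le i\le r$ and $\psi_j\in\operatorname{Hom}_{l_j-1}(K_C,\mathbb F_p)$ for $1\le j\le s$ such that
\begin{enumerate}
\item[(i)] the restrictions $\chi_i|_Z$ and $\psi_j|_Z$ together form a $k$-basis of $\operatorname{Hom}(Z,k)$;
\item[(ii)] the $D^\vee$-components of $\chi_1,\dots,\chi_r$ in $\operatorname{Hom}(K_B,k)=D^\vee\oplus C^\vee$ form a basis of $D^\vee$;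
\item[(iii)] the $E^\vee$-components of $\psi_1,\dots,\psi_s$ in $\operatorname{Hom}(K_C,k)=B^\vee\oplus E^\vee$ form a basis of $E^\vee$.
\end{enumerate}
\end{proposition}

Condition (i) will split $Z$, while (ii) and (iii) will ensure that the resulting subgroups match $C$ and $B$, as in Example~\ref{ex:klein}.

\begin{proof}
Consider all tuples $(\chi_1,\dots,\chi_r,\psi_1,\dots,\psi_s)$ with $\chi_i\in\operatorname{Hom}_{m_i-1}(K_B,k)$ and $\psi_j\in\operatorname{Hom}_{l_j-1}(K_C,k)$. We have $\dim\operatorname{Hom}(Z,k)=r+s$ by \eqref{eq:homs}. Fix bases of $\operatorname{Hom}(Z,k)$, $D^\vee$ and $E^\vee$. Then (i), (ii), (iii) say that three determinants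
\[
\Delta_1(\chi,\psi),\qquad\Delta_2(\chi),\qquad\Delta_3(\psi)
\]
are nonzero. Each determinant is $k$-linear in each entry on which it depends, and each entry occurs in exactly two of them. The tuple $(\hat\delta_1,\dots,\hat\delta_r,\hat\eta_1,\dots,\hat\eta_s)$ is of this kind by Lemma~\ref{lem:hat}. It satisfies (i) by \eqref{eq:restr}, and (ii) and (iii) by the definition of $\hat\delta$ and $\hat\eta$.

We replace the entries one at a time by $\mathbb F_p$-valued ones, keeping (i)--(iii). Given a tuple satisfying (i)--(iii), let one entry vary in its space $W$, which is $\operatorname{Hom}_{m_i-1}(K_B,k)$ or $\operatorname{Hom}_{l_j-1}(K_C,k)$, and fix the others. The two determinants involving this entry become $k$-linear forms on $W$, and they are nonzero because they do not vanish at the given entry. By Lemma~\ref{lem:lift}(a) the additive subgroup $W^0$ of $\mathbb F_p$-valued elements spans $W$. So neither form vanishes on all of $W^0$, and each vanishes only on a proper subgroup of $W^0$. A group is not the union of two proper subgroups, so some element of $W^0$ keeps both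 determinants nonzero. The third determinant does not involve this entry. After $r+s$ replacements all entries are $\mathbb F_p$-valued.
\end{proof}

For $p=2$ it matters here that an entry occurs in only two conditions, since $C_2\times C_2$ is a union of three proper subgroups.

\section{The decomposition}\label{sec:decomp}

We complete the proof of Theorem~\ref{thm:main}. Take $\chi_i,\psi_j$ as in Proposition~\ref{prop:choice} and lift them by Lemma~\ref{lem:lift}(b) to homomorphisms
\[
f_1:K_B\to V_1=\bigoplus_{i=1}^r\mathbb Z/p^{m_i},\qquad f_2:K_C\to V_2=\bigoplus_{j=1}^s\mathbb Z/p^{l_j},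
\]
whose coordinates reduce modulo $p$ to the $\chi_i$ and the $\psi_j$ respectively. By Lemma~\ref{lem:easy}, both are defined on $Z$. Let $f=(f_1,f_2)|_Z:Z\to V_1\times V_2$.

\paragraph{$f$ is an isomorphism.} By (i) the homomorphisms $\chi_i|_Z,\psi_j|_Z:Z\to\mathbb F_p$ are linearly independent over $\mathbb F_p$. So together they map $Z$ onto $\mathbb F_p^{r+s}$, since a proper image would be killed by a nonzero linear form, which is a linear relation. Thus $f$ is onto modulo the Frattini subgroup $p(V_1\times V_2)$, hence onto. By \eqref{eq:order} the groups $Z$ and $V_1\times V_2$ have the same order.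

\paragraph{$G$ decomposes.} Put
\[
G_1=\ker f_2\le K_C,\qquad G_2=\ker f_1\le K_B,\qquad Z_1=Z\cap G_1,\qquad Z_2=Z\cap G_2 .
\]
Then $Z_1=f^{-1}(V_1\times0)$ and $Z_2=f^{-1}(0\times V_2)$. So $Z_1\cap Z_2=1$, $f_1(Z_1)=V_1$ and $f_2(Z_2)=V_2$, whence
\[
K_B=Z_1G_2,\qquad K_C=G_1Z_2 .
\]
\begin{itemize}
\item $[G_1,G_2]\le[K_C,K_B]=1$ by Lemma~\ref{lem:easy}, so $G_1G_2$ is a subgroup.
\item $G_1\cap G_2\le K_C\cap K_B=Z$, so $G_1\cap G_2=Z_1\cap Z_2=1$.
\item $G_1G_2$ contains $Z_1G_2=K_B$ and $G_1Z_2=K_C$, so $G_1G_2=K_BK_C=G$ by Proposition~\ref{prop:central}.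
\end{itemize}
Thus $G=G_1\times G_2$.

\paragraph{The factors match.} We show that the map $kG_2\to C$, $g\mapsto c_g$, is onto. Let $\lambda\in C^\vee$ vanish on $c_g-1$ for all $g\in G_2$. The element $(0,\lambda)\in D^\vee\oplus C^\vee$ is the homomorphism $K_B\to k$, $g\mapsto\lambda(c_g-1)$. It is trivial on $G_2=\ker f_1$, so it factors through $f_1:K_B\to V_1$, which is onto because $f_1(Z_1)=V_1$. The space $\operatorname{Hom}(V_1,k)$ is spanned by the coordinate maps modulo $p$, so $(0,\lambda)=\sum_ia_i\chi_i$ with $a_i\in k$. Comparing $D^\vee$-components, (ii) gives $a_i=0$ for all $i$, and $\lambda=0$. Hence $J_C=\operatorname{span}\{c_g-1:g\in G_2\}+J_C^2$. By Lemma~\ref{lem:gen}, applied to the subalgebra $\operatorname{span}\{c_g:g\in G_2\}$, the map is onto.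

Symmetrically, with $f_2$ and (iii) in place of $f_1$ and (ii), the map $kG_1\to B$, $g\mapsto b_g$, is onto. So $\dim B\le|G_1|$ and $\dim C\le|G_2|$. Since $|G_1||G_2|=|G|=\dim B\cdot\dim C$, both maps are isomorphisms. As $b_g=e_B\theta(g)$ and $c_g=e_C\theta(g)$, Theorem~\ref{thm:main} is proved. \qed

\section{Proofs of the corollaries}\label{sec:cor}

\begin{proof}[Proof of Corollary~\ref{cor:unique}]
(1) We use induction on $n$; the case $n=1$ is trivial. For $n\ge2$, Theorem~\ref{thm:main} with $B=A_1$ and $C=A_2\otimes\dots\otimes A_n$ gives $G=G_1\times G^*$ with $A_1\cong kG_1$ and $A_2\otimes\dots\otimes A_n\cong kG^*$. Apply induction to $G^*$.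

(2) If $G\ne1$ is directly indecomposable, then $kG$ is tensor indecomposable by Theorem~\ref{thm:main}. If $G=G_1\times G_2$ with nontrivial factors, then $kG\cong kG_1\otimes kG_2$ is a nontrivial factorization.

(3) For $G=1$ the statement is clear by dimension. Let $G\ne1$. Existence: if $G=\prod G_i$ with nontrivial directly indecomposable $G_i$, then $kG\cong\bigotimes kG_i$, and each $kG_i$ is tensor indecomposable by (2). Uniqueness: let $kG\cong\bigotimes A_i$ with all $A_i$ tensor indecomposable. By (1), $G=\prod G_i^*$ with $A_i\cong kG_i^*$. The $G_i^*$ are nontrivial, and they are directly indecomposable by (2). By the Krull--Remak--Schmidt theorem for finite groups they are determined by $G$ up to isomorphism and order.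

(4) If $kG\cong kH$, then $\bigotimes kG_i$ and $\bigotimes kH_j$ are factorizations of the same algebra into tensor indecomposable algebras, and (3) applies. The converse is clear. Let $\mu(G)$ be the multiset of the isomorphism classes of the algebras $kG_i$; by (3) it does not depend on the decomposition of $G$. We have shown that $kG\cong kH$ if and only if $\mu(G)=\mu(H)$. Moreover $\mu(G\times K)=\mu(G)+\mu(K)$. In terms of multiplicities, $\mu(G)+\mu(K)=\mu(H)+\mu(K)$ implies $\mu(G)=\mu(H)$, and so does $r\mu(G)=r\mu(H)$ with $r\ge1$.
\end{proof}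

\begin{proof}[Proof of Corollary~\ref{cor:local}]
Let $\theta:RG\to B\otimes_RC$ be an isomorphism, $\mathfrak m$ the maximal ideal of $R$ and $k=R/\mathfrak m$. Let $\varepsilon_B:B\to R$ and $\varepsilon_C:C\to R$ be the composites of the natural maps $B\to B\otimes_RC$ and $C\to B\otimes_RC$ with $\varepsilon\theta^{-1}$, where $\varepsilon:RG\to R$ is the augmentation, and define $e_B=\mathrm{id}\otimes\varepsilon_C$ and $e_C=\varepsilon_B\otimes\mathrm{id}$. The composite $B\to B\otimes_RC\xrightarrow{\,e_B\,}B$ is the identity. So $B$ is isomorphic to a direct summand of the $R$-module $RG$. It is therefore finitely generated projective, hence free, since $R$ is local (Nakayama's lemma). The same holds for $C$.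

Reduction modulo $\mathfrak m$ gives an isomorphism $kG\cong(B/\mathfrak mB)\otimes_k(C/\mathfrak mC)$, and $\varepsilon_B,\varepsilon_C,e_B,e_C$ reduce to the maps of Theorem~\ref{thm:main}. Take $G=G_1\times G_2$ from that theorem. The $R$-algebra homomorphisms $e_B\theta:RG_1\to B$ and $e_C\theta:RG_2\to C$ are maps between free modules of finite rank that are bijective modulo $\mathfrak m$. So in each case the ranks agree and the determinant is a unit, and both maps are isomorphisms.
\end{proof}

\section{The hypotheses}\label{sec:hyp}

The assumption that $G$ is a $p$-group and $\operatorname{char}k=p$ was used throughout: for the nilpotence of augmentation ideals, for the indecomposability of $k[G/C_G(h)]$, for the vanishing of indices and orbit sizes in $k$, and for $p$-power maps. Neither half of it can be dropped.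

\begin{example}[characteristic different from $p$]
For $k=\mathbb Q(i)$ and the cyclic group $C_4$ we have $kC_4\cong k^4\cong k^2\otimes k^2$, although $C_4$ is directly indecomposable.
\end{example}

\begin{example}[$G$ not a $p$-group, $p$ dividing $|G|$]
Let $k=\mathbb F_9$, $i\in k$ with $i^2=-1$, and
\[
G=\langle a,t\mid a^3=t^4=1,\ tat^{-1}=a^{-1}\rangle,
\]
a nonabelian group of order $12$.

\emph{$G$ is directly indecomposable.} Its Sylow $2$-subgroups are cyclic of order $4$, so in a nontrivial decomposition the factors cannot both have even order. Then the factors have orders $3$ and $4$, and $G$ would be abelian.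

\emph{$kG$ has a nontrivial tensor factorization.} Let $z=t^2$, a central element of order $2$, and put $e_\pm=(1\pm z)/2$ and $w=e_++ie_-$. Since $e_+$ and $e_-$ are orthogonal central idempotents with sum $1$, the element $w$ is a central unit, and $w^2=e_+-e_-=z$. Let $t'=tw$. Then $t'^2=t^2w^2=z^2=1$ and $t'at'^{-1}=a^{-1}$. So $a,t'$ satisfy the relations of the symmetric group $S_3$ and commute with $z$, and we obtain an algebra homomorphism $kS_3\otimes kC_2\to kG$. Its image contains $a$, $z$, $t'$ and $t=t'w^{-1}$, so it is onto. Both sides have dimension $12$, so it is an isomorphism.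
\end{example}

\begin{thebibliography}{1}
\bibitem{GRS} Diego Garc\'ia-Lucas, \'Angel del R\'io and Taro Sakurai, \emph{On commutative tensor factors of group algebras}, arXiv:2408.09036 (2024).
\end{thebibliography}

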